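\title{Graphs of bounded degree and nonnegative Ollivier--Ricci curvature have polynomial growth}

\begin{abstract}
We show that in a connected graph with all degrees at most $D$ and nonnegative Ollivier--Ricci curvature, every ball of radius $r$ has at most $1+3^{D(2D-1)}r^{2D-1}$ vertices. In particular, no infinite graph of bounded degree and nonnegative curvature has superpolynomial growth. We improve the exponent to $D-1$ in general and to $\lfloor D/2\rfloor$ for bipartite graphs, where it is sharp. We extend the polynomial bound to general nearest-neighbor Markov kernels, and we give an example of unbounded degree with exponential growth. The proof encodes a geodesic toward a vertex $v$ by the few places where the local behavior of the distance to $v$ cannot be predicted from the previous step.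
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{The question}

Graphs are simple and undirected. Let $G=(V,E)$ be a connected, locally finite graph with graph distance $d$. We write $x\sim y$ for adjacent vertices, $N(x)$ for the set of neighbors of $x$, and
\[
B(o,r)=\{v\in V: d(o,v)\le r\},\qquad S(o,n)=\{v\in V: d(o,v)=n\}.
\]
A \emph{Markov kernel} on $V$ is a family of probability measures $P_x=P(x,\cdot)$ on $V$ indexed by $x\in V$; it acts on functions by $Pf(x)=\sum_u P(x,u)f(u)$. The \emph{lazy simple random walk} has the kernel $P_G$ with $P_G(x,x)=\frac12$ and $P_G(x,y)=\frac1{2\deg x}$ for $y\sim x$.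

A \emph{coupling} of two probability measures $\mu,\nu$ on $V$ is a probability measure $\pi$ on $V\times V$ with first marginal $\mu$ and second marginal $\nu$. Its \emph{cost} is $\sum_{u,w}\pi(u,w)\,d(u,w)$, and the \emph{$L^1$-Wasserstein distance} $\mathcal{W}_1(\mu,\nu)$ is the infimum of the cost over all couplings. Every coupling gives an upper bound for $\mathcal{W}_1$. Lower bounds come from $1$-Lipschitz functions $f$: if $\mu,\nu$ have finite support and $\pi$ is a coupling, then
\begin{equation}\label{eq:dual}
\sum_u \mu(u)f(u)-\sum_w\nu(w)f(w)=\sum_{u,w}\pi(u,w)\bigl(f(u)-f(w)\bigr)\le\sum_{u,w}\pi(u,w)\,d(u,w).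
\end{equation}
The \emph{Ollivier--Ricci curvature} of $G$ at an edge $\{x,y\}$ is
\[
\operatorname{Ric}(G)(x,y)=1-\mathcal{W}_1\bigl(P_G(x,\cdot),P_G(y,\cdot)\bigr),
\]
and $G$ has \emph{nonnegative curvature} if this number is nonnegative for every edge. In words: two walkers standing at adjacent vertices can coordinate their next steps so that their expected distance does not increase.

\begin{example}[abelian Cayley graphs]\label{ex:cayley}
Let $\Gamma$ be an abelian group with a finite generating set $T=-T$ not containing $0$, and join $x$ to $y$ when $y-x\in T$. Let $Z$ equal $0$ with probability $\frac12$ and be uniform on $T$ otherwise. For $x\sim y$, the law of $(x+Z,y+Z)$ is a coupling of $P_G(x,\cdot)$ and $P_G(y,\cdot)$ of cost $1$, so the curvature is nonnegative. Every element of $B(0,r)$ has the form $\sum_{t\in T}n_t t$ with integers $0\le n_t\le r$, so $|B(0,r)|\le (r+1)^{|T|}$.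
\end{example}

\begin{example}[regular trees]\label{ex:tree}
Let $G$ be the $D$-regular tree, $D\ge3$, and let $x\sim y$. Put $f(z)=d(z,y)$ if $z$ lies on the side of $x$ of the edge $\{x,y\}$, and $f(z)=-d(z,y)$ otherwise; this $f$ is $1$-Lipschitz. Then $P_Gf(x)=\frac12+\frac{D-1}{D}$ and $P_Gf(y)=\frac1{2D}-\frac{D-1}{2D}$, so \eqref{eq:dual} gives $\mathcal{W}_1\ge 2-\frac2D>1$. The curvature is negative, and $|S(o,n)|=D(D-1)^{n-1}$ grows exponentially.
\end{example}

By the Bishop--Gromov inequality, balls in a complete Riemannian manifold of nonnegative Ricci curvature grow at most polynomially, with the dimension as exponent. It is natural to ask for a counterpart on graphs. Say that $G$ has \emph{superpolynomial growth} if there are no constants $C,\beta<\infty$ with $|B(o,r)|\le Cr^\beta$ for all $r\ge1$; the choice of $o$ does not matter, because $B(o',r)\subset B(o,r+d(o,o'))$. We study the following question from the paper of Hutchcroft and Lopez \cite{HL}.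

\begin{quote}
\emph{Is there an infinite connected graph of bounded degree with nonnegative Ollivier--Ricci curvature and superpolynomial growth?}
\end{quote}

The two examples and the Riemannian analogy suggest that there is none. One should be cautious, however: the curvature condition contains no dimension, and Proposition~\ref{prop:unbounded} below shows that it is compatible with exponential growth when the degrees are unbounded. A proof has to let the degree bound play the part of the dimension.

\subsection{Results}

\begin{theorem}\label{thm:main}
Let $D\ge2$ and let $G$ be a connected graph, finite or infinite, with all degrees at most $D$ and with nonnegative Ollivier--Ricci curvature. Then for every vertex $o$ and every integer $r\ge1$,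
\[
|B(o,r)|\le 1+3^{D(2D-1)}\,r^{2D-1}.
\]
\end{theorem}

An infinite connected graph of bounded degree satisfies the degree hypothesis for some $D\ge 2$, and $B(o,r)=B(o,\lfloor r\rfloor)$ for real $r\ge1$. So Theorem~\ref{thm:main} answers the question: no such graph exists. The exponent can be improved.

\begin{theorem}\label{thm:exponents}
Under the hypotheses of Theorem~\ref{thm:main} there is a constant $C=C(D)$ such that for all $o\in V$ and all integers $r\ge1$:
\begin{enumerate}
\item[(a)] $|B(o,r)|\le C\,r^{D-1}$;
\item[(b)] if $G$ is bipartite, then $|B(o,r)|\le C\,r^{\lfloor D/2\rfloor}$.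
\end{enumerate}
The exponent $\lfloor D/2\rfloor$ in \textup{(b)} is sharp for every $D\ge2$.
\end{theorem}

We do not claim that the exponent $D-1$ is sharp in the non-bipartite case. Polynomial growth itself does not depend on laziness, reversibility or uniform transition probabilities.

\begin{theorem}\label{thm:kernel}
Let $G$ be a connected locally finite graph, let $\varepsilon>0$, and let $P$ be a Markov kernel on $V$ such that
\begin{enumerate}
\item[(H1)] $P_x$ is supported in $B(x,1)$ for every vertex $x$;
\item[(H2)] $P(x,y)\ge\varepsilon$ whenever $x\sim y$;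
\item[(H3)] $\mathcal{W}_1(P_x,P_y)\le1$ whenever $x\sim y$.
\end{enumerate}
Then $|B(o,r)|\le C(\varepsilon)\,r^{\lfloor 2/\varepsilon\rfloor+1}$ for all $o\in V$ and all integers $r\ge1$, where $C(\varepsilon)$ depends only on $\varepsilon$.
\end{theorem}

\begin{proposition}\label{prop:unbounded}
There is a connected locally finite graph of unbounded degree with nonnegative Ollivier--Ricci curvature and exponential growth.
\end{proposition}

Theorems~\ref{thm:main} and~\ref{thm:kernel} come from one argument, which bounds $|S(o,n)|$ by giving each vertex of the sphere a short description. Section~\ref{sec:views} introduces the objects and shows the argument on $\mathbb{Z}^2$. Section~\ref{sec:step} contains the only use of curvature, Lemma~\ref{lem:step}, and Section~\ref{sec:coding} turns it into a count. Theorem~\ref{thm:exponents} needs in addition an average over the base point (Section~\ref{sec:exponents}). Proposition~\ref{prop:unbounded} is proved in Section~\ref{sec:unbounded}.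

\section{The drift and the views of a distance function}\label{sec:views}

\subsection{Setting}

All growth bounds are trivial for a graph with one vertex, so we assume $|V|\ge2$. In Sections~\ref{sec:views}--\ref{sec:coding}, $G$ is a connected graph with all degrees at most $D$, and $P$ is a Markov kernel satisfying (H1)--(H3). Under the hypotheses of Theorem~\ref{thm:main}, the kernel $P_G$ satisfies (H1)--(H3) with $\varepsilon=\frac1{2D}$. Let $s\in\{1,2\}$, where the value $s=2$ is allowed only if $G$ is bipartite.

We make two choices once and for all.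
\begin{itemize}
\item For each vertex $x$ we fix an enumeration of $N(x)$.
\item For each ordered pair $(x,y)$ of adjacent vertices we fix a coupling $\pi_{x,y}$ of $P_x$ and $P_y$ of cost at most $1$. It exists: by (H1) all couplings are supported in the finite set $B(x,1)\times B(y,1)$, so they form a compact set on which the cost is continuous, the infimum defining $\mathcal{W}_1$ is attained, and (H3) applies.
\end{itemize}

Fix a target vertex $v$ and let $f_v=d(\cdot,v)$, a $1$-Lipschitz function. The \emph{view} of $v$ from a vertex $x$ is the function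
\[
h^v_x\colon B(x,1)\to\{-1,0,1\},\qquad h^v_x(u)=f_v(u)-f_v(x).
\]
It records which neighbors of $x$ are closer to $v$, equally far, or farther; always $h^v_x(x)=0$. The \emph{drift} is the average of the view,
\[
g_v(x)=Pf_v(x)-f_v(x)=\sum_{u\in B(x,1)}P(x,u)\,h^v_x(u)\in[-1,1],
\]
that is, the expected change of the distance to $v$ in one step from $x$. The drift is a discrete Laplacian of the distance function. In $\mathbb{R}^m$ the Laplacian of $|x-v|$ equals $(m-1)/|x-v|$, which does not decrease as $x$ moves toward $v$; we shall see that nonnegative curvature gives the same monotonicity for $g_v$.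

For the lazy simple random walk the range of the drift is smaller. If $x$ has $a$ neighbors with $h_x^v=1$ and $t$ neighbors with $h^v_x=-1$, then $g_v(x)=\frac{a-t}{2\deg x}$. If $x\neq v$, then $t\ge1$ and $a\le\deg x-1$, so $a-t\le \deg x-2$. Hence, for $P=P_G$,
\begin{equation}\label{eq:range}
g_v(x)\ge-\tfrac12\quad\text{for all }x,\qquad\qquad g_v(x)\le\tfrac12-\tfrac1D\quad\text{for } x\ne v .
\end{equation}

Let $o\in V$, $n\ge1$ and $v\in S(o,n)$. The \emph{canonical geodesic} from $o$ to $v$ is the path $x_0,\dots,x_n$ with $x_0=o$ in which $x_{i+1}$ is the first neighbor $y$ of $x_i$, in the fixed enumeration, with $h^v_{x_i}(y)=-1$. Such a neighbor exists as long as $x_i\ne v$. Since $f_v(x_i)=n-i$, the path ends at $x_n=v$. The point of the definition is that $x_{i+1}$ depends on $v$ only through the view $h^v_{x_i}$. Thus $v$ is determined by the views from $x_0,\dots,x_{n-1}$. There are at most $3^D$ possible views from each vertex, so this gives $|S(o,n)|\le 3^{Dn}$ and nothing more. For a polynomial bound, all but a bounded number of the views must be computable from the preceding ones.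

\subsection{The square lattice}\label{sec:z2}

Take $G=\mathbb{Z}^2$ and $P=P_G$, so $D=4$, $\varepsilon=\frac18$ and $s=2$. Enumerate the neighbors of $x$ as $x+e_1,\,x+e_2,\,x-e_1,\,x-e_2$, and write a view as the list of its four values in this order. Let $o=(0,0)$ and $v=(a,b)$ with $a,b\ge1$ and $a+b=n$. The canonical geodesic goes $a$ steps to the right and then $b$ steps up (Figure~\ref{fig:z2}). Since $f_v(x)=|a-x^{(1)}|+|b-x^{(2)}|$ for $x=(x^{(1)},x^{(2)})$, we find
\[
\begin{array}{lll}
0\le i<a: & h^v_{x_i}=(-1,-1,+1,+1), & g_v(x_i)=0,\\[2pt]
a\le i<n: & h^v_{x_i}=(+1,-1,+1,+1), & g_v(x_i)=\tfrac28=\tfrac14 .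
\end{array}
\]
A walker who does not know $v$ and guesses at each step that the next view is the translate of the present one is wrong exactly once, at time $a$. So $v$ is determined by $n$, the first view, the time of the error and the corrected view. This leaves at most a constant times $n$ possibilities, the true order of $|S(o,n)|=4n$.

The drift explains why there is only one error. At the error one entry of the view rises by $2$, so the drift rises by $2\cdot\frac18=s\varepsilon$. The drift starts at $0$, never decreases, and by \eqref{eq:range} cannot exceed $\frac12-\frac14=\frac14$ before the walker reaches $v$. There is room for one error only. A general graph has no translations; the couplings $\pi_{x,y}$ take their place.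

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1.1]
\draw[gray!40] (-0.8,-0.8) grid (5.3,3.6);
\draw[very thick] (0,0)--(4,0)--(4,3);
\foreach \x/\y in {0/0,1/0,2/0,3/0,4/0,4/1,4/2,4/3} \fill (\x,\y) circle (2pt);
\node[above left] at (0,0) {$o$};
\node[above right] at (4,3) {$v$};
\foreach \x/\y in {1.5/0,1/0.5,4/0.5,4/2.5}
  \node[fill=white,inner sep=1pt] at (\x,\y) {$-$};
\foreach \x/\y in {0.5/0,1/-0.5,3.5/0,4/-0.5,4.5/2,3.5/2,4/1.5}
  \node[fill=white,inner sep=1pt] at (\x,\y) {$+$};
\node[draw,circle,fill=white,inner sep=0.5pt] at (4.5,0) {$+$};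
\end{tikzpicture}
\caption{The canonical geodesic from $o=(0,0)$ to $v=(4,3)$ in $\mathbb{Z}^2$, with the views from $(1,0)$, $(4,0)$ and $(4,2)$: a sign on an edge at such a vertex tells whether the neighbor is closer to $v$ ($-$) or farther from $v$ ($+$). Along the path the view changes once, at the corner, in the circled entry.}
\label{fig:z2}
\end{figure}

\section{Predicting the next view}\label{sec:step}

Let $x\sim y$ with $f_v(y)=f_v(x)-1$, and suppose that we know the view from $x$ but not $v$. For $u\in B(x,1)$ and $w\in N(y)$, the Lipschitz bound $f_v(w)\ge f_v(u)-d(u,w)$ reads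
\[
h^v_y(w)\ge h^v_x(u)-d(u,w)+1 .
\]
We guess that the best of these lower bounds, among the $u$ that the coupling pairs with $w$, is an equality.

\begin{definition}\label{def:pred}
For $x\sim y$ and a function $h$ on $B(x,1)$, the \emph{prediction} $\hat h=\operatorname{Pred}(x,y,h)$ is the function on $B(y,1)$ with $\hat h(y)=0$ and
\[
\hat h(w)=\max\bigl\{h(u)-d(u,w)+1:\ \pi_{x,y}(u,w)>0\bigr\}\qquad (w\in N(y)).
\]
\end{definition}

The maximum is over a nonempty set because $\sum_u\pi_{x,y}(u,w)=P(y,w)>0$ by (H2), and every $u$ in it lies in $B(x,1)$ by (H1). The prediction depends on $(x,y,h)$ only, not on $v$. For the translation coupling of Example~\ref{ex:cayley}, each $w$ is paired with the single vertex $u=w-(y-x)$ at distance $1$, so $\hat h(w)=h(w-(y-x))$ is the translated view used in Section~\ref{sec:z2}.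

\begin{lemma}\label{lem:step}
Let $v\in V$ and $x\sim y$ with $f_v(y)=f_v(x)-1$. Then $g_v(y)\ge g_v(x)$. If moreover $h^v_y\ne\operatorname{Pred}(x,y,h^v_x)$, then $g_v(y)\ge g_v(x)+s\varepsilon$.
\end{lemma}

\begin{proof}
Write $f=f_v$, $g=g_v$, $\pi=\pi_{x,y}$, and let
\[
\delta(u,w)=d(u,w)-\bigl(f(u)-f(w)\bigr)
\]
be the slack in the Lipschitz inequality. It is a nonnegative integer. If $G$ is bipartite, it is even: two vertices are at even distance exactly when they lie in the same class, so $d(u,w)\equiv d(u,v)-d(w,v)\pmod 2$. Hence $\delta(u,w)>0$ implies $\delta(u,w)\ge s$.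

The marginals of $\pi$ are $P_x$ and $P_y$, and its cost is at most $1$. Using $Pf=f+g$ and $f(x)-f(y)=1$, we get
\begin{equation}\label{eq:slack}
\sum_{u,w}\pi(u,w)\,\delta(u,w)\le 1-\bigl(Pf(x)-Pf(y)\bigr)=g(y)-g(x).
\end{equation}
The left side is nonnegative, which proves the first claim.

Let $\hat h=\operatorname{Pred}(x,y,h^v_x)$ and $w\in N(y)$. For every $u$ with $\pi(u,w)>0$ we substitute $f(w)=f(u)-d(u,w)+\delta(u,w)$ and $f(y)=f(x)-1$ to obtain
\[
h^v_y(w)=f(w)-f(y)=\bigl[h^v_x(u)-d(u,w)+1\bigr]+\delta(u,w).
\]
The left side does not depend on $u$, so the bracket is largest where $\delta(u,w)$ is smallest: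
\[
h^v_y(w)-\hat h(w)=\min\{\delta(u,w):\ \pi(u,w)>0\}.
\]
Suppose $h^v_y\neq\hat h$. Both functions vanish at $y$, so they differ at some $w\in N(y)$. For this $w$ the minimum is positive, so $\delta(u,w)\ge s$ for every $u$ with $\pi(u,w)>0$. The left side of \eqref{eq:slack} is then at least $s\sum_u\pi(u,w)=s\,P(y,w)\ge s\varepsilon$.
\end{proof}

In $\mathbb{Z}^2$, at the step from $x=(a-1,0)$ to the corner $y=(a,0)$, the only coupled pair with positive slack is $(y,y+e_1)$; it has $\delta=2$ and mass $\frac18$, and \eqref{eq:slack} is the equality $\frac14=\frac14$.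

\begin{remark}\label{rem:hyp}
Hypothesis (H3) is used only in \eqref{eq:slack}. In the $D$-regular tree, $g_v(x)=\frac{D-2}{2D}$ for all $x\ne v$, so the drift is monotone along geodesics although the growth is exponential. What fails is \eqref{eq:slack}: for $x,y\ne v$ the right side is $0$, while the left side is the cost of the coupling minus $1$, which is positive by Example~\ref{ex:tree}. Hypothesis (H2) makes a wrong prediction visible in the drift. It cannot be dropped even when the degrees are bounded: the kernel with $P(x,x)=1$ for all $x$ satisfies (H1) and (H3) on every graph.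
\end{remark}

\section{Coding geodesics}\label{sec:coding}

Fix $o\in V$ and $n\ge1$. For $v\in S(o,n)$ with canonical geodesic $x_0,\dots,x_n$, the set of \emph{error times} is
\[
I_v=\bigl\{\,1\le i\le n-1:\ h^v_{x_i}\ne \operatorname{Pred}(x_{i-1},x_i,h^v_{x_{i-1}})\,\bigr\}.
\]
We stop at time $n-1$ because the view from $v$ itself is not needed to find $v$; this is what lets us use the upper bound in \eqref{eq:range}.

\begin{lemma}\label{lem:coding}
Let $o\in V$ and $n\ge1$.
\begin{enumerate}
\item[(a)] For every $v\in S(o,n)$ we have $s\varepsilon\,|I_v|\le g_v(x_{n-1})-g_v(o)$.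
\item[(b)] For every integer $k\ge0$, the number of $v\in S(o,n)$ with $|I_v|\le k$ is at most $3^{D(k+1)}n^k$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) For $1\le i\le n-1$, Lemma~\ref{lem:step} applies to the pair $(x_{i-1},x_i)$. The increment $g_v(x_i)-g_v(x_{i-1})$ is nonnegative, and it is at least $s\varepsilon$ if $i\in I_v$. Sum over $i$.

(b) Represent a view from a vertex $x$ by a word in $\{-1,0,1\}^D$: list its values on $N(x)$ in the fixed enumeration and fill the remaining places with zeros. Given $x$, the word determines the view. The \emph{code} of $v$ consists of the set $I_v$, the word of $h^v_{x_0}$, and the words of $h^v_{x_i}$ for $i\in I_v$.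

The code determines $v$ within $S(o,n)$. Indeed, $x_0=o$ is known, and $h^v_{x_0}$ is read from the code. Suppose that $x_i$ and $h^v_{x_i}$ are known for some $i\le n-1$. Then $x_{i+1}$ is the first neighbor of $x_i$ at which $h^v_{x_i}$ equals $-1$. If $i+1\le n-1$, the view $h^v_{x_{i+1}}$ is read from the code when $i+1\in I_v$, and equals $\operatorname{Pred}(x_i,x_{i+1},h^v_{x_i})$ otherwise. After $n$ steps we have found $x_n=v$.

It remains to count codes with $|I_v|\le k$. Every set $I\subset\{1,\dots,n-1\}$ with $|I|\le k$ has the form $\{i_1,\dots,i_k\}\setminus\{0\}$ for some $(i_1,\dots,i_k)\in\{0,\dots,n-1\}^k$, so there are at most $n^k$ such sets. For each of them there are at most $3^{D(k+1)}$ choices of the at most $k+1$ words.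
\end{proof}

Part (b) uses no curvature, only the degree bound. Part (a) says that the range of the drift is a budget from which each error spends at least $s\varepsilon$.

\begin{proof}[Proof of Theorem~\ref{thm:kernel}]
By (H2), $\varepsilon\deg x\le\sum_{y\sim x}P(x,y)\le1$, so we may take $D=\lfloor1/\varepsilon\rfloor$. Take $s=1$ and $k=\lfloor2/\varepsilon\rfloor$. Since $g_v$ takes values in $[-1,1]$, Lemma~\ref{lem:coding}(a) gives $\varepsilon|I_v|\le2$, that is $|I_v|\le k$, for every $v\in S(o,n)$. By part (b), $|S(o,n)|\le 3^{(k+1)/\varepsilon}n^k$. Summing over $1\le n\le r$ and adding $1$ for the vertex $o$ gives $|B(o,r)|\le 1+3^{(k+1)/\varepsilon}r^{k+1}\le\bigl(1+3^{(k+1)/\varepsilon}\bigr)r^{k+1}$.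
\end{proof}

For the lazy simple random walk, Theorem~\ref{thm:kernel} with $\varepsilon=\frac1{2D}$ gives the exponent $4D+1$. The smaller range \eqref{eq:range} does better. Since $x_{n-1}\ne v$, Lemma~\ref{lem:coding}(a) and \eqref{eq:range} give $\frac{s}{2D}|I_v|\le\frac12-\frac1D-g_v(o)$, that is,
\begin{equation}\label{eq:budget}
|I_v|\le\frac{D-2-2D\,g_v(o)}{s}\qquad\text{for } P=P_G .
\end{equation}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Take $P=P_G$ and $s=1$. By \eqref{eq:budget} and $g_v(o)\ge-\frac12$, every $v\in S(o,n)$ has $|I_v|\le 2D-2$. Lemma~\ref{lem:coding}(b) with $k=2D-2$ gives $|S(o,n)|\le 3^{D(2D-1)}n^{2D-2}$. Sum over $1\le n\le r$, bound each $n$ by $r$, and add $1$ for the vertex $o$.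
\end{proof}

\section{Better exponents by averaging over the base point}\label{sec:exponents}

In this section $G$ satisfies the hypotheses of Theorem~\ref{thm:main} and $P=P_G$. Put
\[
\kappa=\Bigl\lfloor\frac{D-2}{s}\Bigr\rfloor+1,\qquad A=3^{D\kappa}.
\]
Thus $\kappa=D-1$ for $s=1$ and $\kappa=\lfloor D/2\rfloor$ for $s=2$, the exponents of Theorem~\ref{thm:exponents}. If the drift at the base point is nonnegative, \eqref{eq:budget} gives $|I_v|\le\kappa-1$. By Lemma~\ref{lem:coding}(b) with base point $x$, for all $x\in V$ and $n\ge1$,
\begin{equation}\label{eq:good}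
\#\{v\in S(x,n):\ g_v(x)\ge0\}\le A\,n^{\kappa-1}.
\end{equation}

The difficulty is that for a fixed base point the drift may be negative for every target. On the ray with vertex set $\{0,1,2,\dots\}$ we have $g_v(0)=-\frac12$ for all $v\ne0$, and the curvature is nonnegative: on the edge $\{0,1\}$ move mass $\frac14$ from $0$ to $2$ and fix the rest, at cost $\frac12$; on the other edges translate. So we exchange the roles: for a fixed target $v$, the drift is nonnegative at a fixed proportion of the base points in any ball around $v$. This step uses the form of the simple random walk, through the symmetry of $\deg(x)P(x,y)$ in $x$ and $y$; it does not use curvature.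

\begin{lemma}\label{lem:proportion}
For all $v\in V$ and integers $m\ge1$,
\[
|B(v,m)|\le(D+1)\,\#\{x\in B(v,m):\ g_v(x)\ge0\}.
\]
\end{lemma}

\begin{proof}
Put $\gamma(x)=2\deg(x)\,g_v(x)=\sum_{y\sim x}\bigl(f_v(y)-f_v(x)\bigr)$. This is an integer with $|\gamma(x)|\le D$ and with the sign of $g_v(x)$. In $\sum_{x\in B(v,m)}\gamma(x)$, an edge with both ends in $B(v,m)$ appears twice with opposite signs, and an edge with one end in $B(v,m)$ joins $S(v,m)$ to $S(v,m+1)$ and contributes $+1$. So the sum is nonnegative. Let $n_-$ and $n_+$ be the numbers of $x\in B(v,m)$ with $\gamma(x)<0$ and $\gamma(x)>0$. The negative terms are at most $-1$ and the positive ones at most $D$, so $0\le -n_-+Dn_+$. With $n_{\ge0}=|B(v,m)|-n_-\ge n_+$ we get $|B(v,m)|=n_-+n_{\ge0}\le(D+1)\,n_{\ge0}$.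
\end{proof}

We now count pairs $(x,v)$ with $g_v(x)\ge0$ in two ways: Lemma~\ref{lem:proportion} bounds their number from below for each $v$, and \eqref{eq:good} bounds it from above for each $x$. Fix $o$ and write $b(r)=|B(o,r)|$.

\begin{lemma}\label{lem:square}
For every integer $r\ge1$ we have $b(r)^2\le C_1\,r^\kappa\, b(3r)$, where $C_1=2^{\kappa+1}A(D+1)$.
\end{lemma}

\begin{proof}
For $v\in B(o,r)$ the triangle inequality gives $B(o,r)\subset B(v,2r)\subset B(o,3r)$. By the first inclusion, Lemma~\ref{lem:proportion} with $m=2r$, and the second inclusion,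
\begin{align*}
b(r)^2\le\sum_{v\in B(o,r)}|B(v,2r)|
&\le(D+1)\sum_{v\in B(o,r)}\#\{x\in B(v,2r):\ g_v(x)\ge0\}\\
&\le(D+1)\sum_{x\in B(o,3r)}\#\{v\in B(x,2r):\ g_v(x)\ge0\}.
\end{align*}
By \eqref{eq:good}, each term of the last sum is at most $1+\sum_{n=1}^{2r}An^{\kappa-1}\le 1+A(2r)^\kappa\le 2A(2r)^{\kappa}$, where the $1$ accounts for $v=x$.
\end{proof}

If $b(r)$ were of exact order $r^\beta$, Lemma~\ref{lem:square} would give $2\beta\le\kappa+\beta$, so $\beta\le\kappa$. We cannot assume that $b(3r)$ is comparable to $b(r)$, so we iterate the inequality instead: an excess over $r^\kappa$ at one scale would be squared each time the radius triples.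

\begin{proof}[Proof of Theorem~\ref{thm:exponents}]
Put $\alpha(r)=b(r)/r^\kappa$ and $C_2=3^\kappa C_1$. Dividing the inequality of Lemma~\ref{lem:square} by $r^{2\kappa}$ gives $\alpha(r)^2\le C_2\,\alpha(3r)$. Suppose that $\alpha(r_0)=qC_2$ with $q>1$ for some integer $r_0\ge1$. Then $\alpha(3^jr_0)\ge C_2\,q^{2^j}$ for all $j\ge0$: this holds for $j=0$, and if it holds for $j$, then $\alpha(3^{j+1}r_0)\ge (C_2q^{2^j})^2/C_2=C_2q^{2^{j+1}}$. On the other hand, Theorem~\ref{thm:main} gives
\[
\alpha(3^jr_0)\le b(3^jr_0)\le\bigl(1+3^{D(2D-1)}\bigr)(3^jr_0)^{2D-1}.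
\]
The logarithm of the lower bound grows like $2^j\log q$, and that of the upper bound grows linearly in $j$, a contradiction for large $j$. Hence $b(r)\le C_2r^\kappa$ for all integers $r\ge1$. The constant $C_2$ depends only on $D$ and $s$. The choice $s=1$ gives (a), the choice $s=2$ gives (b), and we let $C$ be the larger of the two constants.

For sharpness let $m=\lfloor D/2\rfloor\ge1$. If $D$ is even, take the Cayley graph of $\mathbb{Z}^m$ with generators $\pm e_1,\dots,\pm e_m$. If $D$ is odd, take the Cayley graph of $\mathbb{Z}^m\times\mathbb{Z}/2\mathbb{Z}$ with generators $(\pm e_i,0)$ and $(0,1)$; this is the Cartesian product $\mathbb{Z}^m\times K_2$. The degrees are $2m$ and $2m+1$, so both graphs are $D$-regular. They are bipartite, because each generator changes the parity of the sum of the coordinates, and they have nonnegative curvature by Example~\ref{ex:cayley}. The ball of radius $r$ about the origin contains a copy of the cube $\{0,\dots,\lfloor r/m\rfloor\}^m$, which has at least $(r/m)^m$ points. So (b) fails for every exponent smaller than $m$.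
\end{proof}

The iteration does need Theorem~\ref{thm:main} as an input. The bound $b(R)\le(D+1)^R$, valid in every graph with degrees at most $D$, equals $(D+1)^{3^jr_0}$ at $R=3^jr_0$, which does not contradict a lower bound of order $q^{2^j}$.

\section{Exponential growth with unbounded degrees}\label{sec:unbounded}

\begin{proof}[Proof of Proposition~\ref{prop:unbounded}]
Let $V$ be the disjoint union of levels $L_0,L_1,\dots$ with $|L_n|=2^n$ and $L_0=\{o\}$. Join every vertex of $L_n$ to every vertex of $L_{n+1}$, and add no other edges. The graph is connected and locally finite, and $S(o,n)=L_n$, so $|B(o,r)|=2^{r+1}-1$ for integers $r\ge 0$.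

Let $P=P_G$, let $U_n$ be the uniform probability measure on $L_n$, and let $\mathbf{1}_x$ be the unit mass at $x$. A vertex $x\in L_n$ with $n\ge1$ has $2^{n-1}$ neighbors below and $2^{n+1}$ above, so $\deg x=5\cdot2^{n-1}$, and
\[
P_x=\tfrac12\mathbf{1}_x+\tfrac1{10}U_{n-1}+\tfrac4{10}U_{n+1}\quad(x\in L_n,\ n\ge1),\qquad P_o=\tfrac12\mathbf{1}_o+\tfrac12U_1 .
\]
Let $x\in L_n$ and $y\in L_{n+1}$, so that $P_y=\frac12\mathbf{1}_y+\frac1{10}U_n+\frac4{10}U_{n+2}$. Define a measure $\pi$ on $V\times V$ as a mixture of product measures:
\begin{align*}
n\ge1:\quad&\pi=\tfrac12\,\mathbf{1}_x\otimes\mathbf{1}_y+\tfrac1{10}\,U_{n-1}\otimes U_n+\tfrac4{10}\,U_{n+1}\otimes U_{n+2},\\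
n=0:\quad&\pi=\tfrac12\,\mathbf{1}_o\otimes\mathbf{1}_y+\tfrac1{10}\,U_1\otimes U_0+\tfrac4{10}\,U_1\otimes U_2 .
\end{align*}
Reading off the first and the second factors shows that the marginals are $P_x$ and $P_y$; for $n=0$ the first marginal is $\frac12\mathbf{1}_o+(\frac1{10}+\frac4{10})U_1=P_o$. Every pair in the support of $\pi$ lies in two consecutive levels and is therefore an edge. The cost is $1$, so the curvature is nonnegative on every edge.
\end{proof}

It is instructive to run the coding argument on this graph. Let $n\ge2$ and $v\in L_n$. Then $f_v=n-m$ on $L_m$ for $m<n$. So the vertices $x_0,\dots,x_{n-1}$ of the canonical geodesic and the views from $x_0,\dots,x_{n-2}$ are the same for all $v\in L_n$. The view from $x_{n-1}$ equals $-1$ at $v$ and $+1$ on the rest of $L_n$, so it alone identifies $v$ among $2^n$ candidates. A single corrected view carries all the information: the bound $3^D$ on the number of views in Lemma~\ref{lem:coding}(b) is what breaks down.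

\begin{thebibliography}{9}

\bibitem{HL}
Tom Hutchcroft and Isaac M. Lopez,
\emph{A relation between isoperimetry and total variation decay with applications to graphs of non-negative Ollivier-Ricci curvature},
arXiv:2411.04988 (2024).

\end{thebibliography}
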